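# Greedy self-avoiding paths with heavy negative weights

## 1. Weights that almost always equal their maximum

Fix $d\ge 2$ and let $\{X_v:v\in\mathbb Z^d\}$ be i.i.d. real random variables; $X$ denotes a generic one.

**Definition (paths and $M_n$).** A self-avoiding path of length $n$ from $v$ is a sequence of distinct vertices $v_0=v,v_1,\dots,v_n$ of $\mathbb Z^d$ in which consecutive vertices are adjacent. Its weight is $S(\pi)=\sum_{i=1}^nX_{v_i}$: the starting vertex is not counted. We put
$$M_n=\max\{S(\pi):\pi\text{ a self-avoiding path of length }n\text{ from the origin}\}.$$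

For example, $M_1$ is the maximum of $X$ over the $2d$ neighbors of $0$. We ask whether $M_n/n$ converges to a constant, and in which sense.

Begin with a case in which the answer can be guessed. Suppose that $X\le c$ and that $X=c$ with probability close to $1$. No path of length $n$ has weight above $cn$, so the only question is whether some path from the origin collects $c$ almost all the time. For this we recall oriented percolation. Let each site of $\mathbb N^2=\{0,1,2,\dots\}^2$ be open with probability $\varrho$, independently. An oriented path has steps $(1,0)$ and $(0,1)$ only. Let $\vartheta(\varrho)$ be the probability that there is an infinite oriented path from $(0,0)$ all of whose sites, including $(0,0)$, are open.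

**Lemma 1.** $\vartheta(\varrho)\to1$ as $\varrho\to1$.

*Proof.* Let $W$ be the set of sites that can be reached from $(0,0)$ by open oriented paths. $W$ is empty exactly when $(0,0)$ is closed, which has probability $1-\varrho$. If $W$ is infinite, there are open oriented paths from $(0,0)$ of every length, hence (by compactness, since each site has two possible successors) an infinite one. So we must bound the probability that $W$ is finite and nonempty.

Let $\overline W$ be the complement in $\mathbb Z^2$ of the infinite component of $\mathbb Z^2\setminus W$. The set $W$ is connected, and every finite component of its complement is adjacent to $W$, so $\overline W$ is connected; its complement is connected by definition. We recall the textbook fact of planar duality: the edges between a finite connected set with connected complement and its complement are exactly the edges crossed by a simple circuit of the dual lattice around the set. Let $m$ be the number of these edges, i.e. the length of the circuit. The inner endpoint of each of these edges is in $W$, since a site of $\overline W\setminus W$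 lies in a finite component of $\mathbb Z^2\setminus W$, and its neighbors outside $W$ lie in the same component.

*Number of circuits.* Let $x$ be maximal with $(x,0)\in\overline W$. Then $(x,0)$ is an inner endpoint, so $(x,0)\in W$. An oriented path from $(0,0)$ to $(x,0)$ runs along the axis, so $(0,0),\dots,(x,0)\in W$. Each of the columns $0,\dots,x$ meets the finite set $\overline W$ and so contains at least two of the $m$ edges. Hence $x<m$. The circuit crosses the edge from $(x,0)$ to $(x+1,0)$, and each further dual step has at most $3$ choices, so at most $m3^m$ circuits of length $m$ are possible.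

*Closed sites seen by a circuit.* In each row, $\overline W$ consists of finitely many maximal runs, so as many boundary edges have their outer endpoint on the right as on the left. The same holds in columns for above and below. So exactly $m/2$ of the edges have the form $(w,w')$ with $w\in W$, $w'\notin \overline W$ and $w'-w\in\{(1,0),(0,1)\}$. Such a $w'$ is closed, or it would be reachable. Each $w'$ occurs at most twice, so the circuit determines at least $m/4$ distinct closed sites. Therefore
$$1-\vartheta(\varrho)\le(1-\varrho)+\sum_{m\ge4}m3^m(1-\varrho)^{m/4}\xrightarrow[\varrho\to1]{}0.\qquad\square$$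

**Proposition 2.** Suppose $X\le c$ almost surely and $\vartheta(P(X=c))>0$. Then $M_n/n\to c$ in probability. If moreover $X\ge-K$ almost surely for a constant $K$, then $E|M_n/n-c|\to0$.

*Proof.* $M_n\le cn$ is clear. Call $v$ open if $X_v=c$. For $j\ge0$ let $D_j$ be the event that there is an infinite open path from $je_1$ with steps $e_1,e_2$. The events $D_j$ are shifts of one another and have probability $\vartheta(P(X=c))>0$. The i.i.d. field is ergodic under the shift by $e_1$, so almost surely some $D_j$ occurs; let $J$ be the least such $j$. Go along $0,e_1,\dots,Je_1$ and then along an infinite open path. The coordinate sum increases at each step, so this is self-avoiding, and its first $n$ steps give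
$$M_n\ge cn-\sum_{i=1}^{J}(c-X_{ie_1}).$$
The sum is a finite random variable that does not depend on $n$, so $M_n/n\to c$ in probability. If $X\ge -K$, then $-K\le M_n/n\le c$ and bounded convergence gives the second claim. $\square$

What changes in general? The proof used three things. The limit was known in advance, and the sites carrying the optimal value percolate, so we could move at full weight in a single stroke; in general heavy pieces of path are rare and must be joined through other sites. The weights were bounded above. And the $L^1$ statement used a lower bound on $X$; without it, the origin may be surrounded by very negative sites.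

## 2. Two tail conditions and the exponent $2d$

Write $x^+=\max(x,0)$, $x^-=\max(-x,0)$, $\log^+x=\max(\log x,0)$, and consider
$$(\mathrm P)\quad\int_0^\infty P(X>t)^{1/d}\,dt<\infty,\qquad\qquad(\mathrm N_p)\quad\int_0^\infty t^{p-1}P(X<-t)^{2d}\,dt<\infty .$$

**Theorem 3.** Assume $(\mathrm P)$.

(a) There is $M\in(-\infty,\infty)$ with $M_n/n\to M$ in probability (no assumption on $X^-$).

(b) Let $1\le p\le d$. If $(\mathrm N_p)$ holds, then $M_n/n\to M$ in $L^p$. Conversely, if $M_n\in L^p$ for a single $n\ge1$ (in particular if $M_n/n$ converges in $L^p$ to a constant), then $(\mathrm N_p)$ holds.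

The question comes from Yinshan Chang, Anqi Zheng, "Greedy lattice paths with general weights", arXiv:2202.07558 (2022). It is known that if $E((X_0^+)^d(\log^+X_0^+)^{d+\alpha})<\infty$ for some $\alpha>0$ and $E(X_0^-)<\infty$, then $M_n/n$ converges in $L^1$ to a finite constant. The conjecture weakens the second condition, and it is true:

**Corollary (the conjecture).** If there is $\alpha>0$ with $E((X_0^+)^d(\log^+X_0^+)^{d+\alpha})<\infty$ and if $\int_0^\infty P(X_0<-t)^{2d}\,dt<\infty$, then there is a constant $M\in(-\infty,\infty)$ with $E|M_n/n-M|\to0$.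

*Proof from Theorem 3.* By Markov's inequality $P(X>t)\le Ct^{-d}(\log t)^{-d-\alpha}$ for $t\ge2$. So $P(X>t)^{1/d}\le C't^{-1}(\log t)^{-1-\alpha/d}$ for $t\ge 2$, which is integrable at infinity, and $(\mathrm P)$ holds. The second hypothesis is $(\mathrm N_1)$. Apply (b) with $p=1$. $\square$

To see how much weaker $(\mathrm N_1)$ is, let $P(X<-t)=t^{-\beta}$ for $t\ge1$. Then $E X^-<\infty$ means $\beta>1$, while $(\mathrm N_1)$ means $\beta>1/(2d)$.

Why $2d$? Look at $n=1$: $M_1<-t$ if and only if all $2d$ neighbors of $0$ have $X<-t$. Hence for $p\ge1$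
$$E(M_1^-)^p=\int_0^\infty pt^{p-1}P(X<-t)^{2d}\,dt, \tag{1}$$
and $(\mathrm N_p)$ says precisely that $M_1^-\in L^p$.

**Conventions.** $|x|$ is the $\ell^\infty$ norm on $\mathbb Z^d$ and $|x|_1$ the $\ell^1$ norm; diameters and distances are in $\ell^\infty$. "Path" means self-avoiding nearest-neighbor (n.n.) path, and $|\gamma|$ is its number of edges; for a set, $|\cdot|$ is the cardinality. Sites are $*$-adjacent if their $\ell^\infty$-distance is $1$. A monotone path between two $*$-adjacent sites is a shortest n.n. path between them; it stays in the box they span, so all its sites are pairwise at distance $\le1$. A $*$-connected set of diameter $D$ has at least $D+1$ points.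

We also need that the number of $*$-connected sets of $k$ sites containing a given site is at most $A^k$, with $A=e3^d$. Let $\Delta=3^d-1$ and open each site with probability $\varrho=1/(\Delta+1)$. Each such set is the open $*$-cluster of the site with probability at least $\varrho^k(1-\varrho)^{\Delta k}$, and these events are disjoint. So their number is at most $(\varrho^{-1}(1-\varrho)^{-\Delta})^k$, and $\varrho^{-1}(1-\varrho)^{-\Delta}=3^d(1+1/\Delta)^\Delta\le e3^d$.

## 3. Large positive weights: a counting bound

This section shows that weights above a large level $L$ contribute a small fraction of $n$, uniformly over paths.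

**Lemma 4.** Let $N_n(t)=\max_\pi\#\{1\le i\le n:X_{v_i}>t\}$, the maximum over paths of length $n$ from $0$. With $x=4e\,n\,P(X>t)^{1/d}$, for $1\le k\le n$,
$$P(N_n(t)\ge k)\le(x/k)^{dk}.$$
Hence $\|N_n(t)\|_{L^p}\le C\,n\,P(X>t)^{1/d}$ for $1\le p\le d$, with $C=C(d)$.

*Proof.* If $N_n(t)\ge k$, there are distinct nonzero $y_1,\dots,y_k$ with $X_{y_i}>t$ and, with $y_0=0$, $\sum_i|y_i-y_{i-1}|_1\le n$. The increments are $dk$ integers with sum of absolute values at most $n$. There are at most $\binom{n+dk}{dk}$ choices of absolute values and $2^{dk}$ of signs. As $\binom mj\le(em/j)^j$ and $k\le n$, the number of sequences is at most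
$$\Big(\frac{2e(n+dk)}{dk}\Big)^{dk}\le\Big(\frac{4en}{k}\Big)^{dk}.$$
Each sequence has probability $P(X>t)^k$. This gives the first bound.

Next, $k^p-(k-1)^p\le pk^{p-1}$, so $E\,N_n(t)^p\le p\sum_{k\ge1}k^{p-1}\min(1,(x/k)^{dk})$. If $x\ge1$, use $1$ for $k\le2x$ and $(x/k)^{dk}\le2^{-dk}$ for $k>2x$: the sum is at most $(2x)^p+C\le C'x^p$. If $x<1$, then $(x/k)^{dk}\le x^dk^{-dk}$, and the sum is at most $Cx^d\le Cx^p$, because $p\le d$. $\square$

For $L\ge0$, $\sum_i(X_{v_i}-L)^+=\int_L^\infty\sum_i1\{X_{v_i}>t\}\,dt\le\int_L^\infty N_n(t)\,dt$. Minkowski's integral inequality gives, for $1\le p\le d$,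
$$\Big\|\max_\pi\sum_{i=1}^n(X_{v_i}-L)^+\Big\|_{L^p}\le n\,\epsilon_L,\qquad\epsilon_L:=C\int_L^\infty P(X>t)^{1/d}\,dt\xrightarrow[L\to\infty]{}0 \tag{2}$$
under $(\mathrm P)$. Here and below $\max_\pi$ is over paths of length $n$ from $0$.

**Proof of the converse in Theorem 3(b).** Let $Y=\max_\pi\sum_{i=1}^nX_{v_i}^+\ge0$, which is in $L^d$ by (2) with $L=0$, $p=d$. Since $S(\pi)\le X_{v_1}+Y$, we get $M_n\le M_1+Y$, so $M_1^-\le M_n^-+Y$. If $M_n\in L^p$ for some $n$, then $M_1^-\in L^p$, which is $(\mathrm N_p)$ by (1). If $M_n/n$ converges in $L^p$ to a constant, then $M_n\in L^p$ for large $n$. $\square$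

**Fixed $n$ by hand.** If $M_n<-sn$, then on each of the $2d$ half-axes from $0$ one of the first $n$ sites has $X<-s$; otherwise a straight path has weight at least $-sn$. The half-axes are disjoint, so $P(M_n<-sn)\le(n\,P(X<-s))^{2d}$. Thus $(\mathrm N_1)$ gives $E M_n^-<\infty$ for every fixed $n$. But the bound on $E(M_n^-/n)$ that this yields is $n^{2d}\int_0^\infty P(X<-s)^{2d}\,ds$, which is useless as $n\to\infty$. Section 9 removes the factor $n^{2d}$.

## 4. Bridges, and why their expectations cannot be used

To prove that a limit exists one would like to concatenate good paths and use superadditivity. Two self-avoiding paths glued together may intersect. The standard remedy is to use paths that can be glued.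

**Definition (bridge, extent).** Let $e\in\{\pm e_1,\dots,\pm e_d\}$. A path $\gamma=(\gamma_0,\dots,\gamma_k)$, $k\ge1$, is an $e$-bridge if $\gamma_0\cdot e<\gamma_i\cdot e\le\gamma_k\cdot e$ for $1\le i\le k$. The $j$-extent of a path is the maximum minus the minimum of its $j$-th coordinate.

In $\mathbb Z^2$, the path $(0,0),(1,0),(1,1),(2,1)$ is an $e_1$-bridge. The path $(0,0),(0,1),(1,1)$ is not, since the level $0$ is repeated; it is an $e_2$-bridge. If one $e$-bridge ends where another starts, their concatenation is an $e$-bridge.

So let $B_n$ be the largest weight of an $e_1$-bridge of length $n$ from $0$, and try to work with $E B_n$. This stops at once: the first step of an $e_1$-bridge from $0$ must go to $e_1$. With $Y$ as in Section 3, $B_n\le X_{e_1}+Y$, so $B_n^-\ge X_{e_1}^--Y$, with $Y$ integrable. Whenever $E X^-=\infty$ we have $E B_n^-=\infty$ for every $n$, although $(\mathrm N_1)$ may hold. A prescribed starting site with a forced exit costs too much. Moreover, even with nice weights we would still have to compare general paths with bridges.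

We therefore do not average. We ask only whether, with a probability that is not tiny, a good bridge of length about $\ell$ starts somewhere in a box of side $\ell$.

**Definition ($w$ and $p_\ell$).** Fix $\lambda\in\mathbb R$ and $L>|\lambda|+1$. Put $X^L=\min(X,L)$, $Z_v=X_v^L-\lambda\le L_1:=L-\lambda$ (so $L_1>1$), and $w(\gamma)=\sum_{i\ge1}Z_{\gamma_i}$ for a path $\gamma$, the start not counted. For $\varepsilon>0$ and an integer $\ell\ge1$ let
$$p_\ell=p_\ell(\lambda,\varepsilon,L)=P\big(\exists\,e\text{ and an }e\text{-bridge }\gamma:\ \gamma_0\in[0,\ell)^d,\ \ell\le|\gamma|<2\ell,\ w(\gamma)\ge\varepsilon\ell\big).$$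

Call $\lambda$ *reachable* if $P(M_n\ge(\lambda-\eta)n)\to1$ for all $\eta>0$. The proof of (a) is a dichotomy. If $p_\ell$ is small on a whole range $N\le\ell\le N^{2d}$, for arbitrarily large $N$, then paths cannot have mean weight much above $\lambda$ (Section 7). If every such range contains an $\ell$ for which $p_\ell$ is not small, then $\lambda$ is reachable (Section 11).

## 5. A BK inequality for up-sets of real weights

A long heavy path produces many heavy bridges that use disjoint sets of weights. We need that the probability of this is at most the product of the probabilities.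

**Definition (class).** A class $\mathcal G$ is a finite set of pairs $(\gamma,U)$, where $\gamma$ is a finite vertex set and $U\subset\mathbb R^\gamma$ is a Borel up-set (increasing any coordinate of a point of $U$ keeps it in $U$). $\mathcal G$ occurs if $X|_\gamma\in U$ for some $(\gamma,U)\in\mathcal G$. The event $\mathcal G_1\circ\dots\circ\mathcal G_k$ is that there are $(\gamma_i,U_i)\in\mathcal G_i$ with pairwise disjoint $\gamma_i$ and $X|_{\gamma_i}\in U_i$ for all $i$.

Example: $\gamma$ runs over the counted vertex sets $\{\gamma_1,\dots,\gamma_k\}$ of paths of length $k$ starting in a given box, and $U=\{w\ge c\}$, which is an up-set because $x\mapsto\min(x,L)-\lambda$ is nondecreasing. Consecutive subpaths of one path have disjoint counted vertex sets, and their $w$-weights add up.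

**Lemma 5.** $P(\mathcal G_1\circ\dots\circ\mathcal G_k)\le\prod_iP(\mathcal G_i)$.

*Proof.* $\mathcal G_1\circ\dots\circ\mathcal G_{k-1}$ is the occurrence of a class, with pairs $(\bigcup\gamma_i,\prod U_i)$ for disjoint $\gamma_i$. So by induction we may take $k=2$.

Let $X'$ be an independent copy of $X$ (as a field). For a set $S$ of sites let $X^S=X'$ on $S$ and $X^S=X$ off $S$. Let $F_S$ be the event that there are $(\gamma,U)\in\mathcal G_1$, $(\gamma',U')\in\mathcal G_2$ with $\gamma\cap\gamma'\subset S$, $X|_\gamma\in U$ and $X^S|_{\gamma'}\in U'$. Then $F_\emptyset=\mathcal G_1\circ\mathcal G_2$. If $S$ is the set of all vertices involved, then $P(F_S)=P(\mathcal G_1)P(\mathcal G_2)$. So it suffices to show $P(F_S)\le P(F_{S\cup\{v\}})$ for $v\notin S$.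

Condition on all $X_y,X_y'$ with $y\ne v$. In $F_S$, $v$ belongs to at most one of $\gamma,\gamma'$. If some choice with $v\notin\gamma\cup\gamma'$ realizes $F_S$, both $F_S$ and $F_{S\cup\{v\}}$ occur. Otherwise $F_S=\{X_v\in I_1\cup I_2\}$. Here $I_1$ is the set of values at $v$ for which some choice with $v\in\gamma\setminus\gamma'$ works, and $I_2$ is the same with $v\in\gamma'\setminus\gamma$. In $F_{S\cup\{v\}}$ the second configuration reads $X'_v$ instead of $X_v$, so $F_{S\cup\{v\}}\supset\{X_v\in I_1\}\cup\{X'_v\in I_2\}$. Now $I_1$ and $I_2$ are up-sets of $\mathbb R$, hence nested, and $I_1\cup I_2$ is one of them. Since $X_v$ and $X_v'$ have the same law, the conditional probability of $F_S$ is at most that of $F_{S\cup\{v\}}$. $\square$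

## 6. Cutting a path into bridges

**Lemma 6.** Let $\rho$ be a path and $b>0$. Then $\rho$ is a concatenation of consecutive subpaths, each of which is a $\pm e_j$-bridge (some $j$) of length $\ge b$, or has all extents $<b$; there are at most $2^d$ of the latter kind.

(Subpaths of length $0$ are allowed in the second kind.)

*Proof.* Fix $j$ and call the $j$-th coordinate the level. We first show: $\rho$ is a concatenation of $\pm e_j$-bridges of length $\ge b$ and at most two subpaths of $j$-extent $<b$.

If the extent is $<b$ this is trivial. Otherwise let $s,s'$ be the *last* times at which the maximal, respectively minimal, level is attained. Put $t_1=\min(s,s')$ and $t_2=\max(s,s')$. After $t_1$ the extreme level attained there never returns, and $\rho_{t_2}$ is at the opposite extreme. So $\rho_{[t_1,t_2]}$ is a $\pm e_j$-bridge, and its length is at least the extent, hence $\ge b$.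

*Forward part.* $\sigma=\rho_{[t_2,\cdot]}$ has a strictly extremal starting level: all later levels lie strictly on one side. If its extent is $\ge b$, let $t$ be the last time of its opposite extreme level. Then $\sigma_{[0,t]}$ is a bridge of length $\ge b$, and $\sigma_{[t,\cdot]}$ again has a strictly extremal starting level. Iterate until the extent is $<b$.

*Backward part.* $\sigma=\rho_{[0,t_1]}$ ends at a weakly extremal level. If its extent is $\ge b$, let $t$ be the last time of the opposite extreme level in $\sigma$. Then $\sigma_{[t,t_1]}$ starts at an extreme that does not return and ends at the other extreme; it is a bridge of length $\ge b$. And $\sigma_{[0,t]}$ ends at a weakly extremal level. Iterate until the extent is $<b$.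

This proves the claim. Apply it with $j=1$, then with $j=2$ to the at most two subpaths of small $1$-extent, and so on; at most $2^d$ subpaths of small extents remain. $\square$

Example: $(0,0),(1,0),(1,1),(0,1)$ with $b=1$, $j=1$. The last maximum is at time $2$, the last minimum at time $3$, which gives the $-e_1$-bridge $(1,1),(0,1)$; the backward part $(0,0),(1,0),(1,1)$ is an $e_1$-bridge.

## 7. No heavy bridges at a range of scales: the upper bound

**Proposition 7.** Let $\lambda\in\mathbb R$, $L>|\lambda|+1$, $\eta>0$, $\varepsilon=\eta/8$. There is $p_*=p_*(d,\eta,L_1)>0$ such that: if for arbitrarily large $N$ one has $p_\ell\le p_*$ for all integers $\ell\in[N,N^{2d}]$, then $P\big(\max_\pi\sum_{i=1}^nX^L_{v_i}\ge(\lambda+\eta)n\big)\to0$.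

Put $q_n=P(\exists\text{ path }\gamma:\gamma_0\in[0,n)^d,\ |\gamma|=n,\ w(\gamma)\ge\eta n/2)$ and $c_0=(4\cdot3^d)^{-4L_1/\eta}$.

**Step 1: one good scale suffices.** We show that if $q_n\le c_0$ for a single $n$, the conclusion holds. Let $\pi$ be a path from $0$ of length $n'=kn+s$, $0\le s<n$, with $w(\pi)\ge\eta n'$; this is the event in question at $n'$. Cut $\pi$ into $k$ chunks of length $n$ and a rest of length $s$. Call a chunk bad if its weight is at least $\eta n/2$, and let $b$ be the number of bad chunks. As $Z\le L_1$,
$$\eta kn\le L_1n+k\,\eta n/2+L_1nb,\qquad\text{so}\quad b\ge\frac{\eta k}{2L_1}-1\ge\frac{\eta k}{4L_1}\quad\text{once }k\ge4L_1/\eta.$$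
Consecutive chunk starts are at distance $\le n$, so the blocks $nz+[0,n)^d$ containing them form one of at most $3^{dk}$ sequences. For a given sequence and a given set of bad indices, Lemma 5 and translation invariance bound the probability by $q_n^{b}\le q_n^{\eta k/(4L_1)}$. Summing, the probability is at most $3^{dk}2^kq_n^{\eta k/(4L_1)}\le3^{dk}2^k(4\cdot3^d)^{-k}=2^{-k}\to0$.

**Step 2: multiscale cutting.** The aim of the remaining steps is $q_n\le c_0$ for some $n$. Take $N\ge2$ large with $p_\ell\le p_*$ on $[N,N^{2d}]$. Put
$$n=N^{2d},\quad H=2^{4d},\quad b_j=nH^{-j},\quad J=\max\{j:b_j\ge2N\},$$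
so $2N\le b_J<2HN$. Let $\gamma$ be as in the definition of $q_n$, and call it the level-$0$ subpath. Given the level-$j$ subpaths, $j<J$, apply Lemma 6 with $b=b_{j+1}$ to each; the resulting subpaths with all extents $<b_{j+1}$ are the level-$(j+1)$ subpaths. There are at most $2^{dj}=(H^j)^{1/4}$ level-$j$ subpaths, with all extents $\le b_j$. In the end $\gamma$ is a concatenation of bridges with lengths in $[b_J,n]$ and of level-$J$ subpaths.

The level-$J$ subpaths are negligible. There are at most $(n/b_J)^{1/4}\le n^{1/4}$ of them, each in a box with at most $(2HN+1)^d$ sites. Since $N^d=n^{1/2}$, their total weight is at most $L_1n^{1/4}(2HN+1)^d\le CL_1n^{3/4}\le\eta n/8$ for $N$ large. This is why the range of scales goes up to $N^{2d}$.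

**Step 3: one class has many bad bridges.** A bridge has class $a$ if its length is in $[2^a,2^{a+1})$. As lengths are in $[2N,n]$, $2^a\in[N,N^{2d}]$, so $p_{2^a}\le p_*$. Call a class-$a$ bridge bad if $w\ge\varepsilon2^a$. Non-bad bridges contribute at most $\varepsilon n=\eta n/8$ in total. So bad ones contribute at least $\eta n/2-\eta n/8-\eta n/8=\eta n/4$, and each bad one of class $a$ at most $L_12^{a+1}$. With $K_a$ the number of bad bridges of class $a$ and $x_a=n/2^a\ge1$,
$$\sum_aK_a2^a\ge\eta_1n,\quad\text{i.e.}\quad\sum_aK_a/x_a\ge\eta_1,\qquad\eta_1=\frac{\eta}{8L_1}.$$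
The $x_a$ are of the form $2^iy$ with a fixed $y\in[1,2)$ and distinct $i\ge0$, so $\sum_ax_a^{-1/2}\le\sum_{i\ge0}2^{-i/2}<4$. If every $a$ with $K_a\ge1$ had $K_a<\frac{\eta_1}4x_a^{1/2}$, then $\sum_aK_a/x_a<\eta_1$, a contradiction. So some $a$ has $K_a\ge\kappa_a:=\lceil\frac{\eta_1}4x_a^{1/2}\rceil$ (and $\kappa_a\ge1$).

**Step 4: the bad bridges are confined to few boxes.** Without this the entropy of their positions would be too large. A class-$a$ bridge created from a level-$j$ subpath has length $\ge b_{j+1}$, so $b_{j+1}<2^{a+1}$, i.e. $b_j<H2^{a+1}$. Let $j_a$ be the least $j$ with $b_j<H2^{a+1}$. All class-$a$ bridges lie inside level-$j_a$ subpaths, which have extents $<2H2^a$. The number of these subpaths is $1$ if $j_a=0$. If $j_a\ge1$, then $b_{j_a-1}\ge H2^{a+1}$ gives $H^{j_a}=Hn/b_{j_a-1}\le x_a$, so the number is at most $x_a^{1/4}$. In both cases it is at most $\nu_a:=\lfloor x_a^{1/4}\rfloor$.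

A level-$j_a$ subpath meets at most $2H+1$ consecutive layers of blocks $2^az+[0,2^a)^d$ in each direction. So the starts of class-$a$ bridges lie in at most $\nu_a$ groups, each a cube of $H_1:=(2H+1)^d$ blocks, determined by its lowest corner block. Since $\gamma\subset[-n,2n)^d$, there are at most $3x_a+2\le5x_a$ choices per coordinate for that block, hence at most $(5x_a)^d$.

**Step 5: union bound.** Choose the groups, in at most $(5x_a)^{d\nu_a}$ ways. They contain at most $Q=\nu_aH_1$ blocks. For some $\kappa_a$ of the bad bridges, choose how many start in each block, in at most $2^{\kappa_a+Q}$ ways. By Lemma 5 and translation invariance each choice has probability at most $p_{2^a}^{\kappa_a}\le p_*^{\kappa_a}$. Hence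
$$q_n\le\sum_aF_{p_*}(x_a),\qquad F_p(x)=(5x)^{dx^{1/4}}\,2^{H_1x^{1/4}}\,(2p)^{\lceil\frac{\eta_1}4x^{1/2}\rceil}.$$
For $p\le1/4$,
$$\sup_{y\in[1,2)}F_p(2^iy)\le(5\cdot2^{i+1})^{d2^{(i+1)/4}}\,2^{H_12^{(i+1)/4}}\,2^{-\frac{\eta_1}4 2^{i/2}},$$
which is summable in $i$ and independent of $p$. For each $i$ the supremum tends to $0$ as $p\to0$, because the exponent of $2p$ is at least $1$. By dominated convergence there is $p_*=p_*(d,\eta,L_1)$ with $\sum_i\sup_yF_{p_*}(2^iy)\le c_0$. With this $p_*$, $q_n\le c_0$, and Step 1 concludes. $\square$

## 8. Hulls of closed clusters and their connected boundaries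

For the lower bounds we must travel while avoiding very negative sites. Here we learn how to walk around their clusters. The section is deterministic.

Let some sites be closed and the others open. Fix a box $\Lambda$ and let $\mathcal K$ be the set of closed $*$-clusters meeting $\Lambda$; assume they are all finite, so $\mathcal K$ is finite.

**Definition (hull, boundary).** For a finite nonempty $*$-connected set $C$ let $V_\infty(C)$ be the infinite n.n. component of $\mathbb Z^d\setminus C$, $\bar C=\mathbb Z^d\setminus V_\infty(C)$ its hull, and $\partial C=\{v\in V_\infty(C):|v-w|=1\text{ for some }w\in C\}$.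

Example, $d=2$: $C=\{\pm e_1,\pm e_2\}$ is $*$-connected. Its hull is $C\cup\{0\}$. Its boundary consists of the $16$ sites $(\pm1,\pm1)$, $(\pm2,j)$, $(j,\pm2)$, $|j|\le1$, and they form a n.n. circuit. Had we kept only boundary sites that are n.n. to $C$, the site $(2,0)$ would be isolated; this is why $\partial C$ uses $\ell^\infty$-distance. This $C$ is also the smallest trap for the origin: it has $2d$ sites.

The complement of the bounding box of $C$ is connected and infinite, so $\bar C$ lies in this box and has diameter $\le|C|-1$. Also $|\partial C|\le3^d|C|$. A site outside $V_\infty(C)$ that is n.n. to $V_\infty(C)$ is in $C$, for otherwise it would belong to $V_\infty(C)$.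

**Lemma 8.** $\partial C$ is n.n. connected.

*Proof.* Write $V=V_\infty(C)$ and suppose $\partial C=D_1\sqcup D_2$, both nonempty, with no n.n. edge between $D_1$ and $D_2$. Let $F$ be the set of n.n. edges between $D_1$ and $C$. We build from $F$ a two-valued potential and get a contradiction.

**Step 1: every plaquette (4-cycle) has an even number of $F$-edges.** This makes the potential possible. If the plaquette has no vertex in $C$, the number is $0$. Otherwise its vertices in $V$ are within distance $1$ of $C$, so they are in $\partial C$. Its edges with exactly one end in $V$ are even in number and have their other end in $C$. If all its $V$-vertices are in $D_1$, the $F$-edges are exactly these edges; if all are in $D_2$ (or there are none), there is no $F$-edge. Suppose it has $v\in D_1$ and $v'\in D_2$. They are not adjacent, so they are diagonal. A remaining vertex in $V$ would lie in $\partial C$ and be adjacent to both $v$ and $v'$, which is impossible. So both remaining vertices are outside $V$, hence in $C$, and the $F$-edges are the two edges at $v$.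

**Step 2: the potential.** We claim that every closed n.n. walk traverses $F$-edges an even number of times. Exchanging two consecutive steps along different axes changes the count, mod $2$, by the number of $F$-edges of a plaquette, which is even. By exchanges we reach a walk whose steps are sorted by axis. It is a concatenation of closed walks on lines, and such a walk traverses each edge an even number of times. So there is $\varphi:\mathbb Z^d\to\{0,1\}$ which changes exactly across $F$-edges. No $F$-edge has both ends in the connected set $V$, so $\varphi$ is constant on $V$; normalize $\varphi=0$ on $V$.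

**Step 3: both values occur on $C$.** Let $v\in D_1$, $w\in C$, $|v-w|=1$, and follow a monotone path from $v$ to $w$. Until it leaves $V$, its vertices are within distance $1$ of $w$, so they are in $\partial C$, and being successively adjacent to each other they are in $D_1$. The first vertex outside $V$ is in $C$. So some $c_1\in C$ has an $F$-edge, and $\varphi(c_1)=1$. In the same way, starting from $D_2$, some $c_0\in C$ is n.n. to $D_2$; that edge is not in $F$, so $\varphi(c_0)=0$. As $C$ is $*$-connected, we may choose *$*$-adjacent* $c_1,c_0\in C$ with $\varphi(c_1)=1$, $\varphi(c_0)=0$.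

**Step 4: contradiction.** Take a monotone path from $c_1$ to $c_0$ and its last $F$-edge. It is traversed from $C$ to $D_1$; otherwise the value after it, hence the final value, would be $1$. Afterwards, as long as the path stays in $V$, it is within distance $1$ of $c_1$, so it is in $\partial C$ and hence in $D_1$. It must leave $V$ to reach $c_0$, and does so through an edge from $D_1$ to $C$: a later $F$-edge. $\square$

Let $V_0=\mathbb Z^d\setminus\bigcup_{C\in\mathcal K}\bar C$. "Maximal" means maximal for inclusion among the hulls of $\mathcal K$.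

**(F1)** *Sites of $\partial C$, $C\in\mathcal K$, are open.* A closed one would be $*$-adjacent to $C$, hence belong to the cluster $C$.

**(F2)** *If $v\notin\bar C$ and $v'\in\bar C$ are n.n., then $v'\in C$ and $v\in\partial C$.* This is the remark before Lemma 8. In particular $\bar C$ can be left or entered only through sites of $C$. It follows that distinct clusters have distinct hulls: the last site of a ray in $\bar C$ belongs to $C$.

**(F3)** *Hulls of distinct $C,C'\in\mathcal K$ are disjoint or nested, and $\partial C\subset V_0$ if $\bar C$ is maximal.*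

*Proof.* (i) $C'\subset\bar C$ or $C'\cap\bar C=\emptyset$. Otherwise there are $*$-adjacent $w,w'\in C'$ with $w\in\bar C$, $w'\notin\bar C$. A monotone path from $w$ to $w'$ leaves $\bar C$ from a site $c\in C$, and $|c-w'|\le1$. Then $c$ and $w'$ are in the same cluster, so $C=C'$, a contradiction.

(ii) If $C'\subset\bar C$, then $V_\infty(C)$ is connected, infinite and disjoint from $C'$, so $V_\infty(C)\subset V_\infty(C')$, i.e. $\bar C'\subset\bar C$. Symmetrically if $C\subset\bar C'$.

(iii) Otherwise $C'\cap\bar C=\emptyset=C\cap\bar C'$. Suppose $v\in\bar C\cap\bar C'$ and walk from $v$ toward infinity until first hitting $C$, which happens because $\bar C$ can be left only from a site of $C$. This walk stays in $\bar C$, so it avoids $C'$ and cannot leave $\bar C'$. Hence $C\cap\bar C'\ne\emptyset$, a contradiction. So the hulls are disjoint.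

(iv) Let $\bar C$ be maximal, $v\in\partial C$, and suppose $v\in\bar C'$ with $C'\in\mathcal K$. As $v\notin\bar C$, $\bar C'\not\subset\bar C$. Then $\bar C\subset\bar C'$ is excluded by maximality. So $\bar C\cap\bar C'=\emptyset$. Let $w\in C$ with $|v-w|=1$. A monotone path from $v$ to $w$ leaves $\bar C'$ from a site of $C'$ within distance $1$ of $w$. So $C=C'$, which contradicts $v\in\bar C'\setminus\bar C$. $\square$

**(F4)** *Let $\Gamma=(x_0,\dots,x_s)\subset\Lambda$ be a n.n. path with $x_0\in V_0$, and*
$$\Phi(\Gamma)=(\Gamma\cap V_0)\cup\bigcup\{\partial C:\bar C\text{ maximal},\ \bar C\cap\Gamma\ne\emptyset\}.$$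
*Then $\Phi(\Gamma)\subset V_0$ is n.n. connected and all its sites are open.*

*Proof.* $\Phi(\Gamma)\subset V_0$ by (F3). Closed sites of $\Lambda$ lie in hulls, so $\Gamma\cap V_0$ is open; $\partial C$ is open by (F1). When $\Gamma$ enters a maximal hull $\bar C$, it does so from a site of $\partial C\subset V_0$, by (F2) and (F3). When it leaves $\bar C$, the new site is in $\partial C\subset V_0$. So each excursion of $\Gamma$ outside $V_0$ takes place in one maximal hull $\bar C$, it starts from a site of $\partial C$, and if $\Gamma$ re-enters $V_0$, it does so at a site of $\partial C$. As $x_0\in V_0$, every maximal hull met by $\Gamma$ is entered in this way. Since each $\partial C$ is connected (Lemma 8), $\Phi(\Gamma)$ is connected. $\square$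

Example: let $C=\{\pm e_1,\pm e_2\}$ in $\mathbb Z^2$ be the only closed cluster, and let $\Gamma$ run along the first axis from $(-3,0)$ to $(3,0)$. Then $\Phi(\Gamma)$ consists of $(\pm3,0)$ and the $16$ boundary sites, including $(\pm2,0)$: the hull is bypassed along its boundary.

**(F5)** *If all clusters in $\mathcal K$ have at most $r$ sites, an open path in $\Lambda$ of diameter $\ge r$ meets $V_0$, and $\Phi(\Gamma)$ lies within distance $r$ of $\Gamma$.* If the path avoids $V_0$, it starts in a maximal hull $\bar C$. It can leave $\bar C$ only from a closed site of $C$, so it stays in $\bar C$, of diameter $\le r-1$. For the second claim, a site of $\partial C$ is at distance $1$ from $C\subset\bar C$, and $\bar C$ has diameter $\le r-1$ and meets $\Gamma$.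

## 9. The lower tail of $M_n$

**Lemma 9.** There are $s_0\ge0$ and $C_1$ (depending on $d$ and the law) with $P(M_n<-sn)\le C_1P(X<-s)^{2d}$ for all $s\ge s_0$, $n\ge1$.

*Proof.* Let $q=P(X<-s)$ and choose $s_0$ with $Aq\le1/2$ for $s\ge s_0$. In this proof $v\ne0$ is closed if $X_v<-s$, and $0$ is declared open. A given site lies in a closed $*$-connected set of $k$ sites with probability at most $(Aq)^k\to0$, so almost surely all closed $*$-clusters are finite.

**Step 1: if no hull contains $0$, then $M_n\ge-sn$.** For each $R$ apply (F4) with $\Lambda=[-R,R]^d$ and $\Gamma=(0,e_1,\dots,Re_1)$. The set $\Phi(\Gamma)$ is open, connected and contains $0$. It also contains a site at distance $\ge R$ from $0$: $Re_1$ itself, or, if $Re_1$ is in a maximal $\bar C$, the site of $\partial C$ through which the ray $\{je_1\}_{j\ge R}$ leaves $\bar C$. Since $R$ is arbitrary, the open n.n. cluster of $0$ is infinite. So it contains a self-avoiding path of length $n$ from $0$, and $M_n\ge-sn$.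

**Step 2: a hull containing $0$ is expensive.** Up to a null set, $M_n<-sn$ implies $0\in\bar C\setminus C$ for some closed $*$-cluster $C$. By (F2) each of the $2d$ half-axes from $0$ leaves $\bar C$ from a site of $C$, and these sites are distinct. So $|C|\ge2d$, and $je_1\in C$ for some $1\le j\le|C|$, as $\bar C$ has diameter $\le|C|-1$. The probability of this is at most $\sum_{k\ge2d}k(Aq)^k\le(Aq)^{2d}\sum_{m\ge0}(m+2d)2^{-m}=C_1q^{2d}$. $\square$

## 10. The closed sites at scale $n$

Write $\mathrm{lev}(z)=z_1$. From now on *closed* means $X_v<-T$, where $T\ge0$ is fixed with $\delta=P(X<-T)$ so small that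
$$\sum_{k\ge1}(2k+1)^d3^dk(A\delta)^k\le\tfrac12,\qquad(1-\delta)\,\vartheta\big((1-\delta)^2\big)\ge\tfrac12. \tag{3}$$
The second is possible by Lemma 1; the first implies $A\delta\le\frac12$. So almost surely all closed $*$-clusters are finite. We need that in a box of size $n$ the detours made by $\Phi$ cost only a constant factor.

Let $r=\lceil(\log n)^2\rceil$, $\Lambda=[-4n,4n]^d$, $\mathcal K$ the closed $*$-clusters meeting $\Lambda$, with $V_0$ and $\Phi$ as in Section 8, and $\psi(v)=\sum_{C\in\mathcal K:\,v\in\bar C}3^d|C|$. Let $\mathcal G_n$ be the event that all $C\in\mathcal K$ have $|C|\le r$ and that $\sum_{v\in I}\psi(v)\le|I|+(\log n)^{C_3}$ for all axis-parallel segments $I\subset[-3n,3n]^d$.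

**Lemma 10.** For a suitable $C_3=C_3(d)$, $P(\mathcal G_n)\to1$.

*Proof.* If some $C\in\mathcal K$ has $|C|>r$, some site of $\Lambda$ lies in a closed $*$-connected set of $r+1$ sites. This has probability at most $(8n+1)^d(A\delta)^{r+1}\le(8n+1)^d2^{-r}\to0$.

When all $C\in\mathcal K$ have $|C|\le r$, and $r<n$, $\psi$ equals on $[-3n,3n]^d$ the function $\psi_r(v)=\sum_{|C|\le r,\,v\in\bar C}3^d|C|$ (sum over all closed $*$-clusters), because a cluster with $v\in\bar C$ and $|C|\le r$ is within distance $r$ of $v$ and so meets $\Lambda$. Three properties: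

- $\psi_r(v)$ depends only on the sites within distance $r+1$ of $v$.
- $0\le\psi_r(v)\le b:=3^d(2r+1)^d$, since the clusters involved are disjoint and within distance $r$ of $v$.
- $E\psi_r(v)\le\frac12$: if $v\in\bar C$ and $|C|=k$, then $C$ has a site within distance $k$ of $v$, so the mean is at most $\sum_k(2k+1)^d3^dk(A\delta)^k\le\frac12$ by (3).

Split $I$ into $2r+3$ classes of sites with mutual distances $\ge2r+3$; within a class the $\psi_r(v)$ are independent. For a class of $m$ sites and $t>0$, Hoeffding's inequality and $(m/2+t)^2\ge2mt$ give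
$$P\Big(\sum\psi_r\ge m+t\Big)\le\exp\Big(-\frac{2(m/2+t)^2}{mb^2}\Big)\le e^{-4t/b^2}.$$
Take $t=b^2(\log n)^2$ and a union bound over the polynomially many segments and classes. Outside an event of vanishing probability, $\sum_{v\in I}\psi_r(v)\le|I|+(2r+3)b^2(\log n)^2\le|I|+(\log n)^{C_3}$ for $n$ large. $\square$

Let $\Gamma\subset[-3n,3n]^d$ consist of at most $d$ axis-parallel segments and start in $V_0$. Each maximal hull met by $\Gamma$ contributes $|\partial C|\le3^d|C|$ to $|\Phi(\Gamma)|$ and at least $3^d|C|$ to $\sum_{v\in\Gamma}\psi(v)$. So on $\mathcal G_n$, for $n$ large,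
$$|\Phi(\Gamma)|\le|\Gamma|+1+\sum_{v\in\Gamma}\psi(v)\le C_d\big(|\Gamma|+(\log n)^{C_3}\big), \tag{4}$$
where $|\Gamma|$ is the number of edges of $\Gamma$.

**Leaving the origin.** The origin may lie in a hull, and we must get out at a cost $o(n)$, with no moment of $X^-$. Let $x_i=ie_1$ and $i_0=\min\{i\ge0:x_i\in V_0\}$. On $\mathcal G_n$, if $i_0>0$, then $x_0$ is in a maximal hull $\bar C$, and when the ray $(x_i)$ leaves $\bar C$ it enters $\partial C\subset V_0$. So $x_0,\dots,x_{i_0-1}\in\bar C$ and $i_0\le|C|\le r$. Thus
$$P(i_0>j,\ \mathcal G_n)\le\sum_{k>j}(2k+1)^d(A\delta)^k\xrightarrow[j\to\infty]{}0\quad\text{uniformly in }n .$$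
For fixed $\lambda,L$ put $Y_0=\sum_{i=1}^{i_0}Z_{x_i}^-$. Then
$$P(Y_0>\sqrt n)\le P(\mathcal G_n^c)+P(i_0>j,\mathcal G_n)+P\Big(\sum_{i=1}^jZ_{x_i}^->\sqrt n\Big)\quad\text{for each }j.$$
Let $n\to\infty$ and then $j\to\infty$: $P(Y_0>\sqrt n)\to0$.

**Lemma 11.** $-T$ is reachable.

*Proof.* On $\mathcal G_n$, $n$ large, go along $x_0,\dots,x_{i_0}$ and then by a path inside $\Phi((x_{i_0},\dots,x_{2n}))$ to a site within distance $r$ of $x_{2n}$. Such a site exists: $x_{2n}$ itself, or any site of $\partial C$ if $x_{2n}\in\bar C$ maximal. The result is self-avoiding, since $x_i\notin V_0$ for $i<i_0$ and $\Phi\subset V_0$. Its length is at least $2n-r\ge n$. Its first $n$ steps give, with $\lambda=0$ in $Y_0$, $M_n\ge-Y_0-Tn$. As $P(Y_0>\sqrt n)\to0$, the claim follows. $\square$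

## 11. Heavy bridges at recurring scales: the lower bound

**Proposition 12.** Let $\lambda\in\mathbb R$, $L>|\lambda|+1$, $\varepsilon,p_*>0$. If there is $N_0$ such that for all $N\ge N_0$ some integer $\ell\in[N,N^{2d}]$ has $p_\ell(\lambda,\varepsilon,L)>p_*$, then $\lambda$ is reachable.

If the weights were bounded below, we could string heavy bridges together by straight lines. In general there are two obstacles. The end of a heavy bridge may be sealed in by closed sites, and nothing prevents this from being likely given that the bridge is heavy. And the connections must avoid closed sites. The second obstacle is handled by $\Phi$. For the first we equip the bridge with open escape paths at both ends; here it matters that a bridge ends at its highest level and starts strictly below its other sites.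

Put $T_1=T+|\lambda|+1$; open sites have $Z\ge-T_1$. Constants $C_d$ depend on $d$ only and may change from line to line. Let $\theta\in(0,1/70)$ be small, depending only on $\varepsilon,T_1,d$, to be fixed in Step 5; $u=\lceil\theta\ell\rceil$ with $\ell$ large.

**Step 1: equipped bridges have probability bounded below.**

*Escape paths.* Let $R_u^+(z)$ be the event that there is an oriented path of $u$ steps from $(0,0)$ in $\mathbb N^2$ such that, for each visited $(a,b)$, the sites $v_{ab}=z+e_1+(2a+b)e_1+be_2$ and $v_{ab}+e_1$ are open. The pairs $\{v_{ab},v_{ab}+e_1\}$ are disjoint for different $(a,b)$, so $P(R_u^+(z))\ge\vartheta((1-\delta)^2)\ge\frac12$. Both $v_{a+1,b}=v_{ab}+2e_1$ and $v_{a,b+1}=v_{ab}+e_1+e_2$ are n.n. of $v_{ab}+e_1$. So on $R_u^+(z)$ the visited pairs form an open path $\beta^+$ with $2u+2$ sites, starting at $z+e_1$, with levels in $[\mathrm{lev}z+1,\mathrm{lev}z+2u+2]$ and $e_2$-displacement at most $u$. Its part from $\lceil u/2\rceil$ oriented steps on, the *far half*, has levels $\ge\mathrm{lev}z+1+u/2$ and diameter $\ge(u-1)/2$, since each oriented step raises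 the level by at least $1$. Let $R_u^-(z)$ be the mirror image ($x_1\mapsto-x_1$ about $z$), with path $\beta^-$ starting at $z-e_1$.

*Prescribing start and end.* Let $p_\ell>p_*$. The symmetries of the box $[0,\ell)^d$ permute the $2d$ directions. So with probability $\ge p_*/(2d)$ there is an $e_1$-bridge $\gamma$ with $\gamma_0\in[0,\ell)^d$, $|\gamma|<2\ell$, $w(\gamma)\ge\varepsilon\ell$. The start and the end lie in blocks $uz+[0,u)^d$, and the number of possible pairs of blocks is bounded in terms of $\theta,d$. By pigeonhole and translation invariance there are $p_2=p_2(p_*,\theta,d)>0$ and $\tau=\tau(\ell)\in\mathbb Z^d$ such that $\mathcal E=\{\text{there is a good }\gamma\}$ has $P(\mathcal E)\ge p_2$. Here good means: $\gamma$ is an $e_1$-bridge, $\gamma_0\in[0,u)^d$, $\gamma_{\rm end}\in u\tau+[0,u)^d$, $|\gamma|<2\ell$, $w(\gamma)\ge\varepsilon\ell$. We have $\tau_1\ge0$, as the end is at a higher level than the start, and $|\tau|u\le2\ell+u$.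

*Equipping.* Let $\mathcal B(\ell)$ be the event that there is a good $\gamma$ for which also $\gamma_0$ is open and $R_u^-(\gamma_0)$, $R_u^+(\gamma_{\rm end})$ occur; such a $\gamma$ is an *equipped bridge*. We claim $P(\mathcal B(\ell))\ge p_3:=p_2/4$.

Let $h^*$ be the least $h$ such that a good $\gamma$ ends at level $h$. A bridge ends at its highest level, so $\{h^*=h\}$ and a deterministic choice of such a $\gamma$ depend only on levels $\le h$, while $R_u^+(\gamma_{\rm end})$ depends on levels $>h$. So with probability $\ge p_2/2$ there is a good $\gamma$ with $R_u^+(\gamma_{\rm end})$. Let $h_0^*$ be the largest starting level of such a $\gamma$. Now $w(\gamma)$ does not involve $\gamma_0$, the $\gamma_i$ with $i\ge1$ have levels $>\mathrm{lev}\gamma_0$, and $R_u^+(\gamma_{\rm end})$ involves only levels $>\mathrm{lev}\gamma_{\rm end}$. So $\{h_0^*=h_0\}$ and a choice of $\gamma$ depend only on levels $>h_0$. On the other hand, $\{\gamma_0\text{ open}\}\cap R_u^-(\gamma_0)$ depends on levels $\le h_0$ and has probability $\ge(1-\delta)\vartheta((1-\delta)^2)\ge\frac12$ by (3). This proves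 the claim.

$\mathcal B(\ell)$ depends on levels in $[-3u,u\tau_1+4u]$. Its image under the reflection $x_j\mapsto u-1-x_j$ of the coordinates $j=2,\dots,d$ has the same probability. It concerns the blocks $[0,u)^d$ and $u\bar\tau+[0,u)^d$ with $\bar\tau=(\tau_1,-\tau_2,\dots,-\tau_d)$.

**Step 2: many separated scales.** We want, at each location, many independent chances to find an equipped bridge. Fix $k\ge1$. Let $a_k=\frac1{8d}$, $a_i=a_{i+1}/(8d)$, $m_i=\lceil n^{a_i}\rceil$. For $n$ large choose $\ell_i\in[m_i,m_i^{2d}]$ with $p_{\ell_i}>p_*$, $1\le i\le k$; put $u_i=\lceil\theta\ell_i\rceil$, $\tau_i=\tau(\ell_i)$. Then, for $n$ large,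
$$\ell_k\le2^{2d}n^{1/4}\le n^{1/3},\qquad\ell_{i+1}\ge n^{8da_i}\ge2^{4d}n^{4da_i}\ge m_i^{4d}\ge\ell_i^2,\qquad u_i\ge u_1\ge(\log n)^{C_3+10},$$
so $r\le u_1/4$. Let
$$c_i=(32+2\tau_{i,1})u_i\le34u_i+4\ell_i\le5\ell_i,\qquad s_i=\sum_{i'<i}c_{i'}\quad(1\le i\le k+1),$$
where we used $\theta<1/70$. Since $\ell_{i}\ge\ell_{i-1}^2$, we have $s_i\le10\ell_{i-1}$ for $i\ge2$, and $s_i\le u_i$ for $i\le k$, because $s_1=0$ and $u_i\ge\theta\ell_{i-1}^2\ge 10\ell_{i-1}$ for $i\ge 2$ and $n$ large.

For a level $h$ let $S_i(h)$ be the event that both

- $\mathcal B(\ell_i)$ translated by $(h+s_i+10u_i)e_1$, and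
- the reflected $\mathcal B(\ell_i)$ translated by $(h+s_i+(21+\tau_{i,1})u_i)e_1+u_i(\tau_i-\tau_{i,1}e_1)$

occur. The first depends on levels between $h+s_i+7u_i$ and $h+s_i+(14+\tau_{i,1})u_i$. The second depends on levels between $h+s_i+(18+\tau_{i,1})u_i$ and $h+s_i+(25+2\tau_{i,1})u_i$. So they are independent and $P(S_i(h))\ge p_3^2$. The events $S_1(h),\dots,S_k(h)$ live in the disjoint slabs $[h+s_i,h+s_{i+1})$ of levels. With $\mathrm{Fail}(h)=\bigcap_iS_i(h)^c$,
$$P(\mathrm{Fail}(h))\le\phi_k:=(1-p_3^2)^k,$$
and $\phi_k>0$ as $p_3\le\frac14$.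

Why two bridges? Consider the lateral coordinates $2,\dots,d$. The first bridge starts laterally in $[0,u_i)^{d-1}$. The second starts laterally in the lateral end block of the first and, being reflected, ends laterally in $[0,u_i)^{d-1}$. So a pair has no lateral drift.

**Step 3: greedy tiling of the levels up to $2n$.** We now select bridges that cover most levels. Let $g=u_1$ and $h_0=0$. If $\mathrm{Fail}(h_t)$, put $h_{t+1}=h_t+g$. Otherwise let $i_t$ be the least $i$ with $S_i(h_t)$, put $h_{t+1}=h_t+g\lceil s_{i_t+1}/g\rceil$, and select two equipped bridges realizing $S_{i_t}(h_t)$. Stop when $h_t\ge2n$. All $h_t$ are distinct elements of $g\mathbb Z$, so the total failing length $\mathcal F=g\,\#\{t:\mathrm{Fail}(h_t),h_t<2n\}$ satisfies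
$$E\mathcal F\le g\sum_{h\in g\mathbb Z\cap[0,2n)}P(\mathrm{Fail}(h))\le3\phi_kn,\qquad P(\mathcal F>\sqrt{\phi_k}\,n)\le3\sqrt{\phi_k}.$$
Take $k$ so large that $\sqrt{\phi_k}\le\frac12$, and work from now on, for $n$ large, on the event $\mathcal G_n\cap\{\mathcal F\le\sqrt{\phi_k}\,n\}\cap\{Y_0\le\sqrt n\}$.

Let $\gamma^1,\dots,\gamma^q$ be the selected bridges in order, with scales $\ell^j,u^j$. If no step were successful, the final $h_t\ge2n$ would equal $\mathcal F\le n/2$; so $q\ge2$. Let $f_j$ be the failing length between the steps of $\gamma^j$ and $\gamma^{j+1}$ ($f_j=0$ if both belong to one step; $f_0$ before $\gamma^1$, $f_q$ after $\gamma^q$). Then $\sum_jf_j=\mathcal F$.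

*Gaps within a step* at $h$ with scale $i$: the first bridge ends at a level in $h+s_i+(10+\tau_{i,1})u_i+[0,u_i)$ and the second starts at a level in $h+s_i+(21+\tau_{i,1})u_i+[0,u_i)$. The gap is between $10u_i$ and $12u_i$.

*Gaps between steps:* $\gamma^j$ is the second bridge of a step at $h_t$ with scale $i$. It ends at a level in
$$h_t+s_i+(21+2\tau_{i,1})u_i+[0,u_i)=h_t+s_{i+1}-11u_i+[0,u_i),$$
while $h_{t+1}\in[h_t+s_{i+1},h_t+s_{i+1}+g)$ and $g\le u_i$. So $h_{t+1}-\mathrm{lev}\gamma^j_{\rm end}\in[10u_i,12u_i]$. The next successful step is at $h_{t+1}+f_j$ with some scale $i'$, and $\gamma^{j+1}$ starts at a level in $h_{t+1}+f_j+s_{i'}+10u_{i'}+[0,u_{i'})$ with $0\le s_{i'}\le u_{i'}$.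

Altogether
$$10\max(u^j,u^{j+1})\le\mathrm{lev}\gamma_0^{j+1}-\mathrm{lev}\gamma_{\rm end}^j\le12(u^j+u^{j+1})+f_j,\qquad\mathrm{lev}\gamma_0^1\in[f_0+10u^1,f_0+12u^1]. \tag{5}$$
The lateral distance between $\gamma_{\rm end}^j$ and $\gamma_0^{j+1}$ is at most $u^j+u^{j+1}$: within a step both lie in the same lateral block, and between steps in $[0,u^j)^{d-1}$ and $[0,u^{j+1})^{d-1}$. As $s_{k+1}\le10\ell_k$, all levels used here and in Step 4 are between $-r$ and $2n+10\ell_k$, and all lateral coordinates are $O(\ell_k)$. So everything lies in $[-3n,3n]^d$.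

**Step 4: connecting the bridges.** We join $\gamma_{\rm end}^j$ to $\gamma_0^{j+1}$ through open sites whose number is comparable to $u^j+u^{j+1}+f_j$, and at levels strictly between the two bridges.

Let $1\le j<q$, and let $\beta^{j,\pm}$ be the escape paths of $\gamma^j$. Far halves are open, with diameter $\ge(u_1-1)/2\ge r$. By (F5) the far half of $\beta^{j,+}$ contains $v^+\in V_0$ with $\mathrm{lev}v^+\in[\mathrm{lev}\gamma_{\rm end}^j+u^j/2,\ \mathrm{lev}\gamma_{\rm end}^j+3u^j]$. Likewise the far half of $\beta^{j+1,-}$ contains $v^-\in V_0$ with $\mathrm{lev}v^-\in[\mathrm{lev}\gamma_0^{j+1}-3u^{j+1},\ \mathrm{lev}\gamma_0^{j+1}-u^{j+1}/2]$. By (5), $\mathrm{lev}v^-\ge\mathrm{lev}v^+$. Let $\Gamma$ go from $v^+$ in direction $e_1$ to level $\mathrm{lev}v^-$ and then, in that hyperplane, along coordinate directions to $v^-$. It has at most $d$ segments and $|\Gamma|\le C_d(u^j+u^{j+1})+f_j$. Both $v^\pm$ are in $\Phi(\Gamma)$, which is within distance $r<u_1/2$ of $\Gamma$. So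
$$U_j=\beta^{j,+}\cup\Phi(\Gamma)\cup\beta^{j+1,-}$$
is open, connected by (F4), and contained in $\{\mathrm{lev}\gamma_{\rm end}^j<\mathrm{lev}<\mathrm{lev}\gamma_0^{j+1}\}$. By (4) and $u_1\ge(\log n)^{C_3}$, $|U_j|\le C_d(u^j+u^{j+1}+f_j)$. Take a path inside $U_j$ from $\gamma_{\rm end}^j+e_1$ to $\gamma_0^{j+1}-e_1$.

For the beginning, follow $x_0,\dots,x_{i_0}$ and then a path in $U_0=\Phi(\Gamma_0)\cup\beta^{1,-}$ to $\gamma_0^1-e_1$. Here $\Gamma_0$ goes from $x_{i_0}\in V_0$ in direction $e_1$ and then laterally to some $v^-\in V_0$ in the far half of $\beta^{1,-}$, as above; note $\mathrm{lev}v^-\ge7u^1>r\ge i_0$. The sites $x_i$, $i<i_0$, are not in $V_0\supset\Phi(\Gamma_0)$, and $\beta^{1,-}$ has levels $\ge10u^1-(2u^1+2)>r\ge i_0$. So this initial part is self-avoiding. Moreover $U_0\subset\{\mathrm{lev}<\mathrm{lev}\gamma_0^1\}$ and $|U_0|\le C_d(u^1+f_0)$.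

The bridge $\gamma^j$ lies in levels $[\mathrm{lev}\gamma_0^j,\mathrm{lev}\gamma_{\rm end}^j]$, and all $\gamma^j$ and $U_j$, $j\ge1$, have levels $\ge10u^1>i_0$. So the concatenation $\omega$ of the initial part, $\gamma^1$, the path in $U_1$, $\gamma^2,\dots,\gamma^q$ is a self-avoiding path from $0$. Its length is at least $\mathrm{lev}\gamma_{\rm end}^q$. The final $h_t\ge2n$ is at most $\mathrm{lev}\gamma_{\rm end}^q+12u_k+f_q$. Hence the length is at least $2n-\mathcal F-12u_k\ge n$ for $n$ large.

**Step 5: the weight of $\omega$.** We show that the gain of each bridge pays for the connections next to it. Let $W_j$ be the $Z$-weight of $\omega$ up to $\gamma_{\rm end}^j$ (origin not counted), and $W_0=-Y_0$. The sites $\gamma_0^{j'}$ and all sites of the $U_{j'}$ are open, and $w(\gamma^{j'})\ge\varepsilon\ell^{j'}$. With $j'$ running from $1$ in the sums over bridges and from $0$ in the sum over connections,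
$$W_j\ge-Y_0+\sum_{j'\le j}\varepsilon\ell^{j'}-T_1\sum_{j'<j}(|U_{j'}|+1)\ge-Y_0+\sum_{j'\le j}\big(\varepsilon\ell^{j'}-C_dT_1u^{j'}\big)-C_dT_1\mathcal F .$$
Each $u^{j'}$ appears in at most two of the bounds on $|U_{j'}|$, and the $f_{j'}$ add up to at most $\mathcal F$. The constant $C_d$ does not depend on $\theta$, and $u\le2\theta\ell$ for $\ell$ large. Choose $\theta$ with $2C_dT_1\theta\le\varepsilon$: then $W_j\ge-Y_0-C_dT_1\mathcal F$ for all $j$.

Now take the first $n$ steps of $\omega$ (note $n>i_0$), and let $j\ge0$ be the number of bridges completed by then. If step $n$ falls in the part in $U_j$ or at $\gamma_0^{j+1}$, the extra loss beyond $W_j$ is at most $T_1(|U_j|+1)\le C_dT_1(2u_k+\mathcal F)$. If it falls inside $\gamma^{j+1}$, there is additionally the partial weight of $\gamma^{j+1}$, which is $w(\gamma^{j+1})-\sum_{\rm rest}Z\ge-2L_1\ell_k$, since the bridge has fewer than $2\ell_k$ steps and $Z\le L_1$. Using $X\ge X^L$, with $C$ independent of $n$ and $k$,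
$$M_n-\lambda n\ge-Y_0-C(\mathcal F+\ell_k)\ge-\sqrt n-C\sqrt{\phi_k}\,n-Cn^{1/3}.$$
Since $P(\mathcal G_n)\to1$ and $P(Y_0>\sqrt n)\to0$, we get $\liminf_nP(M_n\ge\lambda n-2C\sqrt{\phi_k}\,n)\ge1-3\sqrt{\phi_k}$ for every large $k$. The number $p_3$ does not depend on $k$, so $\phi_k\to0$ as $k\to\infty$. Hence $\lambda$ is reachable. $\square$

## 12. Convergence in probability and in $L^p$

**Proof of Theorem 3(a).** Let $M=\sup\{\lambda:\lambda\text{ reachable}\}$.

*$M$ is finite.* $M\ge-T$ by Lemma 11. By (2) with $L=0$, $p=1$, $E M_n^+\le\epsilon_0n$, so $P(M_n>2(\epsilon_0+1)n)\le\frac12$, and every reachable $\lambda$ satisfies $\lambda\le2(\epsilon_0+1)$.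

*Lower bound.* By the definitions of $M$ and of reachable, $P(M_n\ge(M-\eta)n)\to1$ for all $\eta>0$.

*Upper bound.* Let $\lambda>M$, $\eta>0$, $L>|\lambda|+1$, and take $\varepsilon=\eta/8$ and $p_*=p_*(d,\eta,L-\lambda)$ from Proposition 7. As $\lambda$ is not reachable, Proposition 12 shows that for arbitrarily large $N$ we have $p_\ell\le p_*$ for all integers $\ell\in[N,N^{2d}]$. Proposition 7 gives $P(\max_\pi\sum X^L_{v_i}\ge(\lambda+\eta)n)\to0$. Since $M_n\le\max_\pi\sum X_{v_i}^L+\max_\pi\sum(X_{v_i}-L)^+$, (2) and Markov's inequality give $\limsup_nP(M_n\ge(\lambda+2\eta)n)\le\epsilon_L/\eta$. The left side does not depend on $L$; letting $L\to\infty$, it is $0$. As $\lambda>M$ and $\eta>0$ are arbitrary, $M_n/n\to M$ in probability. $\square$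

**Proof of sufficiency in Theorem 3(b).** Let $1\le p\le d$ and assume $(\mathrm N_p)$. By (a) it suffices that $\{|M_n/n|^p\}$ is uniformly integrable.

*Positive part.* By (2), $M_n^+/n\le L+W_{n,L}$ with $\|W_{n,L}\|_{L^p}\le\epsilon_L$ for all $n$. So for every event $G$,
$$\big(E[(M_n^+/n)^p;G]\big)^{1/p}\le L\,P(G)^{1/p}+\epsilon_L .$$
Since $\epsilon_L\to0$, $\{(M_n^+/n)^p\}$ is uniformly integrable.

*Negative part.* Let $Q(s)=P(X<-s)^{2d}$ and $B\ge s_0$, $B>0$. By Lemma 9,
$$E\big[(M_n^-/n)^p;\,M_n^->Bn\big]\le C_1\Big(B^pQ(B)+\int_B^\infty ps^{p-1}Q(s)\,ds\Big).$$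
As $Q$ is nonincreasing, $\int_{B/2}^Bs^{p-1}Q(s)\,ds\ge2^{-p}B^pQ(B)$. So by $(\mathrm N_p)$ the right side tends to $0$ as $B\to\infty$, uniformly in $n$.

Hence $M_n/n\to M$ in $L^p$. The converse was proved in Section 3, so Theorem 3 is proved. For $p=1$ this is $E|M_n/n-M|\to0$, and under $(\mathrm P)$ the condition $\int_0^\infty P(X_0<-t)^{2d}\,dt<\infty$ is both necessary and sufficient for it. $\blacksquare$
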